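\title{The commuting tensor product of operator systems is not associative}

\begin{abstract}
The commuting tensor product $\otimes_c$ of two operator systems is the order obtained by testing against all pairs of unital completely positive maps with commuting ranges. We show that it is not associative. For an explicit $8$-dimensional subsystem $\mathcal E\subset M_4$, and for $\mathcal R$ the $7$-dimensional span of the unit, three free generators and their adjoints in a regular group C*-algebra of $F_3$, there is an element that is positive in $\mathcal E\otimes_c(\mathcal E\otimes_c\mathcal R)$ and not in $(\mathcal E\otimes_c\mathcal E)\otimes_c\mathcal R$. In a family of such examples with $N$ generators the discrepancy has exact order $\sqrt N$. We also determine in which positions C*-algebra factors force associativity, and we characterize, by an extension property for maps into von Neumann algebras, the pairs $\mathcal S,\mathcal T$ for which $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ is always the order defined by commuting triples.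
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

An \emph{operator system} is a linear subspace $\mathcal S$ of a unital C*-algebra $A$ that contains the unit and is closed under adjoints, ordered at every matrix level by the cones $M_n(\mathcal S)^+=M_n(\mathcal S)\cap M_n(A)^+$. For a linear map $\phi:\mathcal S\to\mathcal T$ let $\phi^{(n)}:M_n(\mathcal S)\to M_n(\mathcal T)$ apply $\phi$ to each entry. The map $\phi$ is \emph{completely positive} (cp) if every $\phi^{(n)}$ preserves the positive cones, and \emph{ucp} if in addition $\phi(1)=1$. An injective ucp map is a \emph{complete order embedding} if $\phi^{(n)}(x)\ge0$ forces $x\ge0$ for all $n$, and a \emph{complete order isomorphism} if it is also onto.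

Let $\mathcal S\otimes\mathcal T$ be the algebraic tensor product of two operator systems. If $\phi:\mathcal S\to B(H)$ and $\psi:\mathcal T\to B(H)$ are ucp maps with commuting ranges, let $\phi\cdot\psi:\mathcal S\otimes\mathcal T\to B(H)$ be the linear map with $\phi\cdot\psi(s\otimes t)=\phi(s)\psi(t)$. Let $C_n^{com}$ be the set of all $u\in M_n(\mathcal S\otimes\mathcal T)$ such that $(\phi\cdot\psi)^{(n)}(u)\ge0$ for every Hilbert space $H$ and every such pair $\phi,\psi$. With these cones and the unit $1\otimes1$, the space $\mathcal S\otimes\mathcal T$ is an operator system (Lemma~\ref{lem:embed} realizes it inside a C*-algebra). It is denoted $\mathcal S\otimes_c\mathcal T$ and called the \emph{commuting tensor product}. By construction its cones are the largest ones for which all the maps $\phi\cdot\psi$ are completely positive: $\mathcal S\otimes_c\mathcal T$ records exactly the inequalities that hold whenever $\mathcal S$ and $\mathcal T$ act on one Hilbert space and commute. This paper answers the following question, which is left unsettled in \cite{Kavruk}.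

\medskip\noindent\textbf{Question.} \emph{Is $c$ associative? That is, is the identity map of $\mathcal S\otimes\mathcal T\otimes\mathcal R$ a unital complete order isomorphism
\[
(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R=\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)
\]
for all operator systems $\mathcal S,\mathcal T,\mathcal R$?}

\subsection{Why one expects the answer yes}

The product $c$ has the other formal properties one asks for. It is symmetric, because $\phi(s)\psi(t)=\psi(t)\phi(s)$. It is functorial: if $\alpha$ and $\beta$ are ucp maps, then $\alpha\otimes\beta$ is ucp for $c$, because $\phi\circ\alpha$ and $\psi\circ\beta$ have commuting ranges when $\phi$ and $\psi$ do. It is known that $M_n(\mathcal S)\otimes_c\mathcal T=M_n(\mathcal S\otimes_c\mathcal T)$, and that on two unital C*-algebras $c$ gives the order of the maximal C*-tensor product. The latter is associative, since a representation of either iterated product is a triple of commuting representations.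

This suggests a candidate for the common value of the two iterated products. Let $C_n^3(\mathcal S,\mathcal T,\mathcal R)$ be the set of $u\in M_n(\mathcal S\otimes\mathcal T\otimes\mathcal R)$ with $(\phi\cdot\psi\cdot\theta)^{(n)}(u)\ge0$ for all ucp maps $\phi,\psi,\theta$ on $\mathcal S,\mathcal T,\mathcal R$ into a common $B(H)$ with pairwise commuting ranges. These \emph{triple cones} are invariant under permutations of the factors. We say that an iterated product \emph{carries the triple order} if its cones are the triple cones. One inclusion always holds: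
\begin{equation}\label{eq:incl}
M_n\big((\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R\big)^+\subset C_n^3,\qquad M_n\big(\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)\big)^+\subset C_n^3 .
\end{equation}
Indeed, for a commuting triple the map $\phi\cdot\psi$ is ucp on $\mathcal S\otimes_c\mathcal T$ and its range commutes with that of $\theta$, so $(\phi\cdot\psi,\theta)$ is one of the pairs that define the first product; the pair $(\phi,\psi\cdot\theta)$ does the same for the second.

Equality in \eqref{eq:incl} would give associativity, and it looks close at hand. The product $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ is tested against pairs $(\Phi,\theta)$ with $\Phi$ an arbitrary ucp map on $\mathcal S\otimes_c\mathcal T$. Such a $\Phi$ is a compression $V^*(\phi\cdot\psi)(\,\cdot\,)V$ of a product map: extend $\Phi$ to the C*-algebra $\mathcal B$ of Lemma~\ref{lem:embed} by Arveson's theorem, dilate the extension by Stinespring's theorem, and restrict the resulting representation to $\mathcal S$ and $\mathcal T$. To obtain a commuting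 triple one must carry $\theta$ along. Dilation does no harm (Lemma~\ref{lem:lift}), but the extension step can: the range of $\theta$ commutes with $\Phi(\mathcal S\otimes\mathcal T)$, and nothing makes it commute with the values of the extension on the rest of $\mathcal B$. This is where associativity fails.

\subsection{Results}

Let $e_0,\dots,e_N$ be the standard basis of $\mathbb C^{N+1}$ and $e_{ij}$ $(0\le i,j\le N)$ the matrix units of $M_{N+1}$. Put $e=e_{00}$, $f=\sum_{k=1}^Ne_{kk}=1-e$, $r_k=e_{0k}$ for $1\le k\le N$, and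
\[
\mathcal E_N=\mathrm{span}\{e,f,r_k,r_k^*:1\le k\le N\}=\left\{\begin{pmatrix}\alpha&x\\ y&\beta1_N\end{pmatrix}\right\}\subset M_{N+1},
\]
where $\alpha,\beta$ are scalars, $x$ is a row and $y$ is a column; thus $\dim\mathcal E_N=2N+2$. Let $F_N$ be the free group on $g_1,\dots,g_N$, acting on $\ell^2(F_N)$ by $\lambda(g)\delta_h=\delta_{gh}$ and $\rho(g)\delta_h=\delta_{hg^{-1}}$. The unitaries $\lambda(g)$ and $\rho(g)$ generate C*-algebras $C^*_\lambda(F_N)$ and $C^*_\rho(F_N)$, which commute with each other. Write $\lambda_k=\lambda(g_k)$, $\rho_k=\rho(g_k)$, and let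
\[
\mathcal R_N=\mathrm{span}\{1,\rho_k,\rho_k^*:1\le k\le N\}\subset C^*_\rho(F_N),\qquad X=\sum_{k=1}^Nr_k^*\otimes r_k\otimes\rho_k\in\mathcal E_N\otimes\mathcal E_N\otimes\mathcal R_N .
\]

\begin{theorem}\label{thm:A}
Let $N\ge3$ and let $\mathcal Q$ be an operator system with $\mathcal R_N\subset\mathcal Q\subset C^*_\rho(F_N)$, for instance $\mathcal Q=\mathcal R_N$ or $\mathcal Q=C^*_\rho(F_N)$. For real $t$ put $u_t=t1-X-X^*$.
\begin{enumerate}
\item[(1)] $u_t\ge0$ in $\mathcal E_N\otimes_c(\mathcal E_N\otimes_c\mathcal Q)$ if and only if $t\ge1$.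
\item[(2)] The number $t_N=\inf\{t:u_t\ge0\text{ in }(\mathcal E_N\otimes_c\mathcal E_N)\otimes_c\mathcal Q\}$ satisfies
\[
\frac{N}{2\sqrt{N-1}}\le t_N\le\sqrt N .
\]
\end{enumerate}
\end{theorem}

For $N\ge3$ we have $(N-2)^2>0$, that is, $N>2\sqrt{N-1}$. So $u_1$ is positive in the first system and not in the second: \emph{the commuting tensor product is not associative}, and it fails already at the first matrix level. The case $N=3$, $\mathcal Q=\mathcal R_3$ has factors of dimensions $8$, $8$ and $7$. Since $\sqrt N/2\le t_N\le\sqrt N$, the discrepancy between the two orders is unbounded, of exact order $\sqrt N$ for this family.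

The standard basis plays no special role. Let $v_1,\dots,v_N$ be any orthonormal basis of $\mathrm{span}\{e_1,\dots,e_N\}$, for instance the Fourier basis, and let $U$ be the unitary with $Ue_0=e_0$, $Ue_k=v_k$. Conjugation by $U$ is a complete order automorphism of $\mathcal E_N$, so by functoriality Theorem~\ref{thm:A} also holds with $r_k$ replaced by $Ur_kU^*$, the matrix of $\zeta\mapsto\langle\zeta,v_k\rangle e_0$.

The third factor in Theorem~\ref{thm:A} may be a C*-algebra. The next theorem says exactly where C*-algebras must stand to restore associativity.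

\begin{theorem}\label{thm:B}
Let $\mathcal S,\mathcal T,\mathcal R$ be operator systems.
\begin{enumerate}
\item[(a)] If $\mathcal S$ or $\mathcal T$ is a unital C*-algebra, then $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ carries the triple order.
\item[(b)] If $\mathcal T$ or $\mathcal R$ is a unital C*-algebra, then $\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)$ carries the triple order.
\item[(c)] Let $P\subset\{1,2,3\}$. Associativity holds for all triples whose entries in the positions of $P$ are unital C*-algebras if and only if $2\in P$ or $\{1,3\}\subset P$.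
\end{enumerate}
\end{theorem}

The last theorem shows that the extension step described above is the only obstruction. The universal C*-algebra $C^*_u$ and the maximal C*-tensor product are recalled in Section~\ref{sec:tools}.

\begin{theorem}\label{thm:C}
For operator systems $\mathcal S,\mathcal T$ put $\mathcal W=\mathcal S\otimes_c\mathcal T\subset\mathcal B=C^*_u(\mathcal S)\otimes_{\max}C^*_u(\mathcal T)$. The following are equivalent.
\begin{enumerate}
\item[(i)] $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ carries the triple order for all operator systems $\mathcal R$.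
\item[(ii)] The same holds for all unital C*-algebras $\mathcal R$.
\item[(iii)] Every ucp map from $\mathcal W$ into a von Neumann algebra $M$ extends to a ucp map $\mathcal B\to M$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:idea} explains the counterexample and works out its decisive estimate for $N=3$. Sections~\ref{sec:spatial} to~\ref{sec:proofA} prove Theorem~\ref{thm:A}. Sections~\ref{sec:B} and~\ref{sec:C} prove Theorems~\ref{thm:B} and~\ref{thm:C}; apart from Theorem~\ref{thm:B}(c) and a closing remark, they depend only on Section~\ref{sec:tools}.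

\section{Extension, dilation and commutants}\label{sec:tools}

Inner products are linear in the first variable. We use the following standard facts.

\emph{Ucp maps.} A ucp map preserves adjoints. It is contractive, because $\|x\|\le1$ if and only if $\left(\begin{smallmatrix}1&x\\x^*&1\end{smallmatrix}\right)\ge0$. Every operator system is spanned by its positive elements, and $\|t\|1-t\ge0$ for $t\ge0$.

\emph{Commutants.} If $Y\subset B(H)$ is closed under adjoints, its commutant $Y'$ is a von Neumann algebra, and a von Neumann algebra $M$ satisfies $M''=M$. Hence, if two ucp maps have commuting ranges, the C*-algebras generated by their ranges commute. An operator that commutes with $b\ge0$ commutes with $b^{1/2}$, and a product of two commuting positive operators is positive.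

\emph{Arveson's extension theorem.} A ucp map from an operator system $\mathcal S\subset A$ into $B(H)$ extends to a ucp map $A\to B(H)$.

\emph{Stinespring's theorem.} A ucp map $\Gamma:A\to B(H)$ on a unital C*-algebra has the form $\Gamma(a)=V^*\pi(a)V$, where $\pi:A\to B(K)$ is a unital $*$-homomorphism, $V:H\to K$ is an isometry, and the span of $\pi(A)VH$ is dense in $K$. We call $(K,\pi,V)$ the minimal dilation.

\emph{Choi's multiplicative domain.} If $\Gamma(x^*x)=\Gamma(x)^*\Gamma(x)$, then $\Gamma(yx)=\Gamma(y)\Gamma(x)$ and $\Gamma(x^*y)=\Gamma(x)^*\Gamma(y)$ for all $y\in A$. Indeed, the hypothesis reads $V^*\pi(x)^*(1-VV^*)\pi(x)V=0$, so $\pi(x)V=V\Gamma(x)$; multiply by $V^*\pi(y)$ on the left, and take adjoints for the second formula.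

\emph{The universal C*-algebra.} $C^*_u(\mathcal S)$ is the unital C*-algebra generated by a unital copy of $\mathcal S$ (the inclusion is a complete order embedding) such that every ucp map $\phi:\mathcal S\to B(H)$ extends uniquely to a unital $*$-homomorphism $C^*_u(\mathcal S)\to B(H)$. The range of the extension is the C*-algebra generated by $\phi(\mathcal S)$. It turns ucp maps into homomorphisms without changing what they commute with.

\emph{The maximal C*-tensor product.} For unital C*-algebras, $A\otimes_{\max}B$ is the C*-completion of $A\otimes B$ such that every pair of unital $*$-homomorphisms $\pi_1,\pi_2$ of $A,B$ with commuting ranges induces a $*$-homomorphism of $A\otimes_{\max}B$ with $a\otimes b\mapsto\pi_1(a)\pi_2(b)$.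

\begin{lemma}\label{lem:prod}
If $P=(P_{ij})\in M_k(\mathcal S)^+$ and $Q=(Q_{\mu\nu})\in M_m(\mathcal T)^+$, then the matrix $P\otimes Q$ with entry $P_{ij}\otimes Q_{\mu\nu}$ in place $((i,\mu),(j,\nu))$ lies in $C^{com}_{km}$. In particular $s\mapsto s\otimes1$ is ucp from $\mathcal S$ to $\mathcal S\otimes_c\mathcal T$.
\end{lemma}

\begin{proof}
The image of $P\otimes Q$ under $(\phi\cdot\psi)^{(km)}$ is the product of the commuting positive operators with entries $\phi(P_{ij})\delta_{\mu\nu}$ and $\delta_{ij}\psi(Q_{\mu\nu})$.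
\end{proof}

The next fact is known; we include the short proof because its two halves are the model for several arguments below.

\begin{lemma}\label{lem:embed}
The cones $C_n^{com}$ are the cones that $\mathcal S\otimes\mathcal T$ inherits from the C*-algebra $\mathcal B=C^*_u(\mathcal S)\otimes_{\max}C^*_u(\mathcal T)$.
\end{lemma}

\begin{proof}
Represent $\mathcal B$ faithfully and unitally on a Hilbert space. The maps $s\mapsto s\otimes1$ and $t\mapsto1\otimes t$ are ucp with commuting ranges and their product is the inclusion, so $u\in C_n^{com}$ implies $u\ge0$ in $M_n(\mathcal B)$. Conversely, a commuting pair $\phi,\psi$ extends to $*$-homomorphisms of $C^*_u(\mathcal S)$ and $C_u^*(\mathcal T)$ with commuting ranges. These induce a $*$-homomorphism $\pi$ of $\mathcal B$ that extends $\phi\cdot\psi$, and $\pi^{(n)}$ preserves positivity.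
\end{proof}

The last tool says that whatever commutes with a ucp map on a C*-algebra lifts to its dilation.

\begin{lemma}\label{lem:lift}
Let $\Gamma:A\to B(H)$ be ucp on a unital C*-algebra, with minimal dilation $(K,\pi,V)$. There is a unital $*$-homomorphism $\sigma:\Gamma(A)'\to\pi(A)'$ with $\sigma(d)\pi(a)Vh=\pi(a)Vdh$ for $a\in A$, $h\in H$. In particular $\sigma(d)V=Vd$.
\end{lemma}

\begin{proof}
Let $d\in\Gamma(A)'$, $a_1,\dots,a_k\in A$ and $\mathbf h=(h_1,\dots,h_k)\in H^k$. Let $\Theta\ge0$ be the operator on $H^k$ with entry $\Gamma(a_j^*a_i)$ in place $(j,i)$, so that $\|\sum_i\pi(a_i)Vh_i\|^2=\langle\Theta\mathbf h,\mathbf h\rangle$. The diagonal operator $d_k=\mathrm{diag}(d,\dots,d)$ commutes with $\Theta$, hence with $\Theta^{1/2}$, and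
\[
\Big\|\sum_i\pi(a_i)Vdh_i\Big\|^2=\|\Theta^{1/2}d_k\mathbf h\|^2=\|d_k\Theta^{1/2}\mathbf h\|^2\le\|d\|^2\Big\|\sum_i\pi(a_i)Vh_i\Big\|^2 .
\]
So the formula defines a bounded operator $\sigma(d)$ on a dense subspace, hence on $K$. The formula shows that $\sigma$ is linear, multiplicative and unital and that $\sigma(d)$ commutes with $\pi(A)$. Finally,
\[
\langle\sigma(d)\pi(a)Vh,\pi(b)Vh'\rangle=\langle\Gamma(b^*a)dh,h'\rangle=\langle\Gamma(b^*a)h,d^*h'\rangle=\langle\pi(a)Vh,\sigma(d^*)\pi(b)Vh'\rangle,
\]
so $\sigma(d)^*=\sigma(d^*)$.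
\end{proof}

The proof uses the products $a_j^*a_i$, so it needs $A$ to be an algebra. Theorem~\ref{thm:A} exploits the absence of such a lemma for operator systems.

\section{The mechanism, for three generators}\label{sec:idea}

\subsection{The geometry of $\mathcal E_N\otimes\mathcal E_N$}

For vectors $\xi,\eta$ let $\xi\eta^*$ be the rank-one operator $\zeta\mapsto\langle\zeta,\eta\rangle\xi$. In $\mathbb C^{N+1}\otimes\mathbb C^{N+1}$ put
\[
\xi_k=e_k\otimes e_0,\qquad\eta_k=e_0\otimes e_k\qquad(1\le k\le N).
\]
These $2N$ vectors are orthonormal, $\xi_k\eta_l^*=r_k^*\otimes r_l$, and so $X=\sum_k\xi_k\eta_k^*\otimes\rho_k$. Put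
\[
p=f\otimes e=\sum_k\xi_k\xi_k^*,\qquad q=e\otimes f=\sum_k\eta_k\eta_k^* .
\]
Then $1-p-q=e\otimes e+f\otimes f$, which is positive in $\mathcal E_N\otimes_c\mathcal E_N$ by Lemma~\ref{lem:prod}. If $s,s'\in\mathcal E_N$ have diagonal parts $\alpha e+\beta f$ and $\alpha'e+\beta'f$, then
\begin{equation}\label{eq:diag}
\langle(s\otimes s')\xi_l,\xi_k\rangle=\beta\alpha'\delta_{kl},\qquad\langle(s\otimes s')\eta_l,\eta_k\rangle=\alpha\beta'\delta_{kl}.
\end{equation}
Thus $\mathcal E_N\otimes\mathcal E_N$ contains every $\xi_k\eta_l^*$ and the sums $p$ and $q$, but for $N\ge2$ it contains none of the individual projections $\xi_k\xi_k^*$, $\eta_k\eta_k^*$: by \eqref{eq:diag}, the functionals $x\mapsto\langle x\xi_k,\xi_k\rangle$ and $x\mapsto\langle x\eta_k,\eta_k\rangle$ on $\mathcal E_N\otimes\mathcal E_N$ do not depend on $k$. The system $\mathcal E_N$ is built to hide these projections.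

\subsection{Witnesses}

All upper estimates come from one inequality.

\begin{lemma}\label{lem:test}
Let $a,b_k,z_k,y_k\in B(H)$ for $1\le k\le m$. Suppose that $\|y_k\|\le1$, that $y_kb_k=b_ky_k$, and that
\[
\begin{pmatrix}a&z\\z^*&\mathrm{diag}(b_1,\dots,b_m)\end{pmatrix}\ge0,\qquad z=(z_1,\dots,z_m).
\]
Then $\sum_k\big(z_ky_k+(z_ky_k)^*\big)\le a+\sum_kb_k$.
\end{lemma}

\begin{proof}
Testing on $(h,-y_1h,\dots,-y_mh)$ gives $2\,\mathrm{Re}\sum_k\langle z_ky_kh,h\rangle\le\langle ah,h\rangle+\sum_k\langle b_ky_kh,y_kh\rangle$, and $\langle b_ky_kh,y_kh\rangle=\|y_kb_k^{1/2}h\|^2\le\langle b_kh,h\rangle$.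
\end{proof}

Let $\Phi$ on $\mathcal E_N\otimes_c\mathcal E_N$ and $\psi$ on $\mathcal Q$ be ucp maps with commuting ranges, and put $z_k=\Phi(\xi_k\eta_k^*)$, $y_k=\psi(\rho_k)$. Then
\begin{equation}\label{eq:value}
(\Phi\cdot\psi)(u_t)=t1-\sum_k\big(z_ky_k+(z_ky_k)^*\big).
\end{equation}
Suppose that $\Phi$ extends to a ucp map $\tilde\Phi$ on $M_{N+1}\otimes M_{N+1}$, and put $a_k=\tilde\Phi(\xi_k\xi_k^*)$, $b_k=\tilde\Phi(\eta_k\eta_k^*)$. The $2\times2$ matrix with entries $\xi_k\xi_k^*$, $\xi_k\eta_k^*$, $\eta_k\xi_k^*$, $\eta_k\eta_k^*$ is a column times its adjoint, so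
\[
\begin{pmatrix}a_k&z_k\\z_k^*&b_k\end{pmatrix}\ge0,\qquad\sum_k(a_k+b_k)=\Phi(p+q)\le1 .
\]
We think of $a_k,b_k$ as witnesses to the complete positivity of $\Phi$. If each $b_k$ commutes with $y_k$, then Lemma~\ref{lem:test} with $m=1$, summed over $k$, gives $(\Phi\cdot\psi)(u_1)\ge0$. But the witnesses are not in the range of $\Phi$, so they are not required to commute with $\psi$. To show that $u_1$ is not positive we need operators $z_k$ that commute with the $y_k$ and have witnesses, none of which commute.

The regular representations supply candidates. Take $\psi$ to be the inclusion, so $y_k=\rho_k$, and take $z_k=\lambda_k/(2c)$ with $c>0$ as small as possible. After rescaling, we look for operators with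
\begin{equation}\label{eq:witness}
\begin{pmatrix}a_k&\lambda_k\\\lambda_k^*&b_k\end{pmatrix}\ge0,\qquad\sum_ka_k\le c1,\qquad\sum_kb_k\le c1 .
\end{equation}
Since $\lambda_k\rho_k\delta_1=\lambda_k\delta_{g_k^{-1}}=\delta_1$, where $1$ is the neutral element, the operator \eqref{eq:value} has the eigenvalue $t-N/c$ on $\delta_1$. So $u_1$ is detected as soon as $c<N$. The obvious choice $a_k=b_k=1$ gives $c=N$. No choice with $b_k\rho_k=\rho_kb_k$ does better, for then Lemma~\ref{lem:test} gives $\sum_k(\lambda_k\rho_k+(\lambda_k\rho_k)^*)\le2c1$, and $\delta_1$ gives $2N\le2c$.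

\subsection{The case $N=3$}

The first condition in \eqref{eq:witness} follows from the inequality $2|\langle\lambda_kv,w\rangle|\le\langle a_kw,w\rangle+\langle b_kv,v\rangle$ for all $v,w\in\ell^2(F_3)$. Now $\langle\lambda_kv,w\rangle=\sum_hv(h)\overline{w(g_kh)}$, and for each $h$ we may use
\[
2|v(h)||w(g_kh)|\le\mu|v(h)|^2+\mu^{-1}|w(g_kh)|^2
\]
with a weight $\mu>0$ that depends on $h$ and $k$. The reduced words $h$ and $g_kh$ differ in length by exactly one. Give the longer word the weight $\sqrt2$ and the shorter word the weight $1/\sqrt2$. This defines diagonal operators $a_k,b_k$. The entry of $b_k$ at $h$ is $\sqrt2$ if $h$ is longer than $g_kh$, that is, if $h$ begins with $g_k^{-1}$, and $1/\sqrt2$ otherwise. The entry of $a_k$ at $h$ is $\sqrt2$ if $h$ is longer than $g_k^{-1}h$, that is, if $h$ begins with $g_k$, and $1/\sqrt2$ otherwise. A word begins with at most one letter, so at most one of the three entries $a_1(h),a_2(h),a_3(h)$ is large. Their sum is $\sqrt2+2/\sqrt2=2\sqrt2$ or $3/\sqrt2<2\sqrt2$, and the same holds for the $b_k$. So \eqref{eq:witness}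 holds with
\[
c=2\sqrt2<3 .
\]
As predicted, these witnesses do not commute with $\rho$: we have $b_1\rho_1\delta_1=\sqrt2\,\delta_{g_1^{-1}}$ and $\rho_1b_1\delta_1=\delta_{g_1^{-1}}/\sqrt2$. With two generators the same scheme gives the total weight $\mu+\mu^{-1}\ge2=N$ and gains nothing, which is why three generators are used.

Two things remain. We must assemble the witnesses into a ucp map whose restriction to $\mathcal E_N\otimes\mathcal E_N$ no longer involves them (Section~\ref{sec:Phi}). And we must show that the other bracketing does not see this phenomenon (Section~\ref{sec:spatial}).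

\section{The commuting product with $\mathcal E_N$ is spatial}\label{sec:spatial}

An element $s\otimes x$ of $\mathcal E_N\otimes\mathcal Q$ is identified with the matrix $(s_{ij}x)\in M_{N+1}(\mathcal Q)$. We call the order inherited from $M_{N+1}(\mathcal Q)$ spatial.

\begin{proposition}\label{prop:spatial}
For every $N\ge1$ and every operator system $\mathcal Q$, the inclusion $\mathcal E_N\otimes_c\mathcal Q\subset M_{N+1}(\mathcal Q)$ is a complete order embedding.
\end{proposition}

The difficulty is to deduce positivity under an arbitrary commuting pair $\phi,\psi$ from positivity of one operator matrix, when $\phi$ is defined only on $\mathcal E_N$. We therefore look for a factorization of a spatially positive element in which the first tensor factor contributes only positive matrices over $\mathcal E_N$. One fixed matrix suffices. Let $G\in M_{N+1}(\mathcal E_N)$ have entries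
\[
G_{jl}=\delta_{jl}e\quad(1\le j,l\le N),\qquad G_{j,N+1}=r_j,\qquad G_{N+1,j}=r_j^*,\qquad G_{N+1,N+1}=f .
\]
Since $r_jr_l^*=e_{0j}e_{l0}=\delta_{jl}e$, $r_jf=r_j$ and $f^2=f$, we have $G=Y^*Y$ for the row $Y=(r_1^*,\dots,r_N^*,f)$. So $G\in M_{N+1}(\mathcal E_N)^+$.

\begin{lemma}\label{lem:factor}
Let $D$ be a unital C*-algebra, let $u\in\mathcal E_N\otimes D$ be positive in $M_{N+1}(D)$, and let $\varepsilon>0$. There are $d\in D^+$ and $w_1,\dots,w_{N+1}\in D$ with
\[
u+\varepsilon1=e\otimes d+\sum_{i,j=1}^{N+1}G_{ij}\otimes w_i^*w_j .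
\]
\end{lemma}

\begin{proof}
Since $u$ is positive and $e+f=1$,
\[
u+\varepsilon1=e\otimes a+f\otimes b+\sum_{j=1}^N(r_j\otimes x_j+r_j^*\otimes x_j^*)
\]
with $x_j\in D$ and $a,b\ge\varepsilon1$; in particular $b$ is invertible. As a matrix, $u+\varepsilon1$ has $a$ in place $(0,0)$, $x_j$ in place $(0,j)$, $x_j^*$ in place $(j,0)$, and $\delta_{jl}b$ in place $(j,l)$. Represent $D$ faithfully and test on the vector $(h,-b^{-1}x_1^*h,\dots,-b^{-1}x_N^*h)$:
\[
0\le\langle ah,h\rangle-2\sum_j\langle x_jb^{-1}x_j^*h,h\rangle+\sum_j\langle x_j^*h,b^{-1}x_j^*h\rangle=\langle dh,h\rangle,\qquad d=a-\sum_jx_jb^{-1}x_j^* .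
\]
So $d\ge0$. Put $w_j=b^{-1/2}x_j^*$ for $j\le N$ and $w_{N+1}=b^{1/2}$. Then $w_j^*w_j=x_jb^{-1}x_j^*$ and $w_j^*w_{N+1}=x_j$ for $j\le N$, and $w_{N+1}^*w_{N+1}=b$. Hence
\[
\sum_{i,j}G_{ij}\otimes w_i^*w_j=e\otimes\sum_jx_jb^{-1}x_j^*+\sum_j(r_j\otimes x_j+r_j^*\otimes x_j^*)+f\otimes b,
\]
and adding $e\otimes d$ gives $u+\varepsilon1$.
\end{proof}

The lemma needs inverses and square roots, which $\mathcal Q$ lacks. The universal C*-algebra provides them.

\begin{proof}[Proof of Proposition~\ref{prop:spatial}]
Let $A=C^*_u(\mathcal Q)\subset B(K)$ be faithfully represented and let $u\in M_n(\mathcal E_N\otimes\mathcal Q)$. Since $\mathcal Q\subset A$ is a complete order embedding, $u$ is positive in $M_n(M_{N+1}(\mathcal Q))$ if and only if it is positive in $M_n(M_{N+1}(A))$.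

If $u\in C_n^{com}$, apply the commuting ucp maps $s\mapsto s\otimes1_K$ and $x\mapsto1\otimes x$ on $\mathbb C^{N+1}\otimes K$. Their product is the inclusion, so $u\ge0$ in $M_n(M_{N+1}(A))$.

Conversely, let $u\ge0$ in $M_n(M_{N+1}(A))$, and let $\phi:\mathcal E_N\to B(H)$, $\psi:\mathcal Q\to B(H)$ be ucp with commuting ranges. Extend $\psi$ to a $*$-homomorphism $\pi:A\to B(H)$; its range commutes with $\phi(\mathcal E_N)$. We absorb the matrix level into the algebra. Put $D=M_n(A)$, $\pi'=\pi^{(n)}:D\to B(H^n)$ and $\phi'(s)=\mathrm{diag}(\phi(s),\dots,\phi(s))$. Then $\phi'$ is ucp, $\pi'$ is a $*$-homomorphism, their ranges commute, and $(\phi\cdot\psi)^{(n)}(u)=(\phi'\cdot\pi')(u)$ when $u$ is viewed in $\mathcal E_N\otimes D$, where it is positive in $M_{N+1}(D)$. By Lemma~\ref{lem:factor} and commutation,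
\[
(\phi'\cdot\pi')(u)+\varepsilon1=\phi'(e)\pi'(d)+\sum_{i,j}\pi'(w_i)^*\phi'(G_{ij})\pi'(w_j).
\]
The first term is a product of commuting positive operators. The second is $Z^*\phi'^{(N+1)}(G)Z$ with $Z$ the column $(\pi'(w_j))_j$, and it is positive because $G\in M_{N+1}(\mathcal E_N)^+$. Let $\varepsilon\to0$.
\end{proof}

\begin{remark}\label{rem:rankone}
The proof uses that $e$ has rank one: the remainder is then a single element $d$, and $e\otimes d$ lies in $\mathcal E_N\otimes D$. By \eqref{eq:diag}, the compression of $\mathcal E_N\otimes\mathcal E_N$ to the span of the $\xi_k$ and $\eta_k$ consists of the matrices $\left(\begin{smallmatrix}\alpha1_N&y\\z&\beta1_N\end{smallmatrix}\right)$ with $y,z\in M_N$. For this system the same computation leaves the $N\times N$ matrix $a1_N-xb^{-1}x^*$ over $D$, which in general is not of the form $d1_N$, and the factorization leaves the system.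
\end{remark}

\section{A ucp map into the left regular algebra}\label{sec:Phi}

\begin{proposition}\label{prop:Phi}
Let $N\ge2$ and $c_N=2\sqrt{N-1}$. There is a ucp map $\Phi:\mathcal E_N\otimes_c\mathcal E_N\to B(\ell^2(F_N))$ with range in $C^*_\lambda(F_N)$ and $\Phi(\xi_k\eta_k^*)=\frac1{2c_N}\lambda_k$ for $1\le k\le N$.
\end{proposition}

\begin{proof}
\emph{The witnesses.} With weights $\kappa^{-1}$ and $\kappa$ in place of $\sqrt2$ and $1/\sqrt2$, a word with one large entry has total weight $\kappa^{-1}+(N-1)\kappa$. This is smallest for $\kappa=(N-1)^{-1/2}$, where it equals $c_N$; fix this $\kappa$. Let $P_k^+$ and $P_k^-$ be the projections onto the closed spans of the $\delta_h$ with $h$ a reduced word beginning with $g_k$ and with $g_k^{-1}$, respectively. If $h$ does not begin with $g_k^{-1}$, then $g_kh$ is reduced and begins with $g_k$. If $h=g_k^{-1}h'$ is reduced, then $g_kh=h'$ does not begin with $g_k$. Hence $\lambda_k^*P_k^+\lambda_k=1-P_k^-$. Put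
\[
a_k=\kappa^{-1}P_k^++\kappa(1-P_k^+),\qquad b_k=\lambda_k^*a_k^{-1}\lambda_k=\kappa(1-P_k^-)+\kappa^{-1}P_k^- .
\]
The operator $\sum_ka_k$ is diagonal. Its entry is $c_N$ at words that begin with some $g_j$, and $N\kappa$ at all other words; and $N\kappa\le c_N$ is the inequality $N\le2(N-1)$, which holds since $N\ge2$. So $\sum_ka_k\le c_N1$. The same count with $g_j^{-1}$ in place of $g_j$ gives $\sum_kb_k\le c_N1$.

\emph{A cp map on the full matrix algebra.} Define $W_k:\ell^2(F_N)\to\mathbb C^{N+1}\otimes\mathbb C^{N+1}\otimes\ell^2(F_N)$ by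
\[
W_kv=\xi_k\otimes a_k^{1/2}v+\eta_k\otimes a_k^{-1/2}\lambda_kv .
\]
For $x\in M_{N+1}\otimes M_{N+1}$, expanding $\langle(x\otimes1)W_kv,W_kw\rangle$ into four terms gives
\[
W_k^*(x\otimes1)W_k=\langle x\xi_k,\xi_k\rangle a_k+\langle x\eta_k,\xi_k\rangle\lambda_k+\langle x\xi_k,\eta_k\rangle\lambda_k^*+\langle x\eta_k,\eta_k\rangle b_k .
\]
The left side is cp in $x$. On $\mathcal E_N\otimes\mathcal E_N$ the sum over $k$ will involve the witnesses only through $\sum_ka_k$ and $\sum_kb_k$, so we add the positive defects that turn these sums into scalars: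
\[
\tilde\Phi(x)=\frac1{2c_N}\Big(\sum_kW_k^*(x\otimes1)W_k+\langle x\xi_1,\xi_1\rangle\Big(c_N1-\sum_ka_k\Big)+\langle x\eta_1,\eta_1\rangle\Big(c_N1-\sum_kb_k\Big)\Big).
\]
For $d\ge0$ and a vector $\xi$, the map $x\mapsto\langle x\xi,\xi\rangle d$ equals $W^*(x\otimes1)W$ with $Wv=\xi\otimes d^{1/2}v$. So $\tilde\Phi$ is a sum of cp maps.

\emph{Restriction.} Let $\Phi$ be the restriction of $\tilde\Phi$ to $\mathcal E_N\otimes\mathcal E_N$. There, by \eqref{eq:diag}, $\langle x\xi_k,\xi_k\rangle=\langle x\xi_1,\xi_1\rangle$ and $\langle x\eta_k,\eta_k\rangle=\langle x\eta_1,\eta_1\rangle$ for all $k$. The witnesses cancel, and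
\[
\Phi(x)=\tfrac12\big(\langle x\xi_1,\xi_1\rangle+\langle x\eta_1,\eta_1\rangle\big)1+\frac1{2c_N}\sum_k\big(\langle x\eta_k,\xi_k\rangle\lambda_k+\langle x\xi_k,\eta_k\rangle\lambda_k^*\big)\in C^*_\lambda(F_N).
\]
By orthonormality $\Phi(1)=1$. For $x=\xi_l\eta_l^*$ the only nonzero coefficient is $\langle x\eta_l,\xi_l\rangle=1$, so $\Phi(\xi_l\eta_l^*)=\lambda_l/(2c_N)$. The inclusion $\mathcal E_N\otimes_c\mathcal E_N\to M_{N+1}\otimes M_{N+1}$ is ucp by the easy half of Proposition~\ref{prop:spatial}, so $\Phi$ is ucp on $\mathcal E_N\otimes_c\mathcal E_N$.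
\end{proof}

\section{The two orders on $u_t$: proof of Theorem~\ref{thm:A}}\label{sec:proofA}

\begin{proof}[Proof of (1)]
In this bracketing the left factor is $\mathcal E_N$ at both stages, so Proposition~\ref{prop:spatial} applies twice, to the systems $\mathcal E_N\otimes_c\mathcal Q$ and $\mathcal Q$. We obtain complete order embeddings
\[
\mathcal E_N\otimes_c(\mathcal E_N\otimes_c\mathcal Q)\subset M_{N+1}(\mathcal E_N\otimes_c\mathcal Q)\subset M_{N+1}(M_{N+1}(\mathcal Q))\subset B(\mathbb C^{N+1}\otimes\mathbb C^{N+1}\otimes\ell^2(F_N)).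
\]
In the last algebra, orthonormality of the $\xi_k,\eta_k$ and unitarity of the $\rho_k$ give $X^*X=q\otimes1$, $XX^*=p\otimes1$ and $X^2=0$. Hence $(X+X^*)^2=(p+q)\otimes1$ is a projection and $\|X+X^*\|\le1$. For $v=\eta_1\otimes\delta_1$ we have $X^*v=0$ and $X^*Xv=v$, so $(X+X^*)(v+Xv)=v+Xv$, and $v+Xv\ne0$ because $Xv\perp v$. Thus $1$ is the largest point of the spectrum of $X+X^*$, and $u_t\ge0$ if and only if $t\ge1$.
\end{proof}

\begin{proof}[Proof of (2), lower bound]
Let $\Phi$ be as in Proposition~\ref{prop:Phi} and let $\iota:\mathcal Q\to B(\ell^2(F_N))$ be the inclusion. Their ranges lie in $C^*_\lambda(F_N)$ and $C^*_\rho(F_N)$, so they commute. If $u_t\ge0$ in $(\mathcal E_N\otimes_c\mathcal E_N)\otimes_c\mathcal Q$, then by \eqref{eq:value} and $\lambda_k\rho_k\delta_1=\delta_1$,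
\[
0\le\langle(\Phi\cdot\iota)(u_t)\delta_1,\delta_1\rangle=t-\frac1{2c_N}\sum_k2\,\mathrm{Re}\langle\lambda_k\rho_k\delta_1,\delta_1\rangle=t-\frac N{2\sqrt{N-1}} .\qedhere
\]
\end{proof}

For the upper bound we must handle an arbitrary commuting pair $\Phi,\psi$, and only witnesses in the range of $\Phi$ are known to commute with $\psi$. The available ones are $\Phi(p)$ and $\Phi(q)$. One copy of $p$ serves all $k$ at once, but $q$ must replace each $\eta_k\eta_k^*$ and so is paid $N$ times; balancing the two costs gives $\sqrt N$.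

\begin{proof}[Proof of (2), upper bound]
Let $\Phi:\mathcal E_N\otimes_c\mathcal E_N\to B(H)$ and $\psi:\mathcal Q\to B(H)$ be ucp with commuting ranges, and let $z_k=\Phi(\xi_k\eta_k^*)$ and $y_k=\psi(\rho_k)$; the $y_k$ are contractions. The row $L=(\xi_1\eta_1^*,\dots,\xi_N\eta_N^*)$ satisfies $pL=L$ and $L^*L=\mathrm{diag}(\eta_1\eta_1^*,\dots,\eta_N\eta_N^*)$. So for $\kappa>0$,
\[
\begin{pmatrix}\kappa p&L\\L^*&\kappa^{-1}\mathrm{diag}(q,\dots,q)\end{pmatrix}=\begin{pmatrix}\kappa^{1/2}p\\\kappa^{-1/2}L^*\end{pmatrix}\begin{pmatrix}\kappa^{1/2}p&\kappa^{-1/2}L\end{pmatrix}+\kappa^{-1}\begin{pmatrix}0&0\\0&\mathrm{diag}(q-\eta_k\eta_k^*)\end{pmatrix}\ge0 .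
\]
The entries of the left side lie in $\mathcal E_N\otimes\mathcal E_N$, so by Proposition~\ref{prop:spatial} with $\mathcal Q=\mathcal E_N$ it is positive in $M_{N+1}(\mathcal E_N\otimes_c\mathcal E_N)$. Apply $\Phi^{(N+1)}$ and then Lemma~\ref{lem:test} with $a=\kappa\Phi(p)$ and $b_k=\kappa^{-1}\Phi(q)$, which commutes with $y_k$. For $\kappa=\sqrt N$,
\[
\sum_k\big(z_ky_k+(z_ky_k)^*\big)\le\kappa\Phi(p)+N\kappa^{-1}\Phi(q)=\sqrt N\,\Phi(p+q)\le\sqrt N\,1 .
\]
By \eqref{eq:value}, $(\Phi\cdot\psi)(u_{\sqrt N})\ge0$. Hence $t_N\le\sqrt N$.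
\end{proof}

\begin{remark}[The hypotheses]
Freeness enters only through the witnesses of Proposition~\ref{prop:Phi}. The condition $\mathcal Q\subset C^*_\rho(F_N)$ makes $\iota$ commute with $\Phi$, and $\mathcal R_N\subset\mathcal Q$ makes $u_t$ an element of the tensor product. The condition $N\ge3$ is needed only for $N>2\sqrt{N-1}$. For $N=2$ the lower bound equals $1$ and does not separate the two orders. For $N=1$ we have $\mathcal E_1=M_2$, a C*-algebra, and the two orders agree by Theorem~\ref{thm:B}.
\end{remark}

\begin{remark}[Minimal versus commuting]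
For a subsystem $\mathcal S\subset M_m$, the minimal tensor product $\mathcal S\otimes_{\min}\mathcal T$ is the order inherited from $M_m(\mathcal T)$. Proposition~\ref{prop:spatial} says that $\mathcal E_N\otimes_{\min}\mathcal T=\mathcal E_N\otimes_c\mathcal T$ for every operator system $\mathcal T$. For $N\ge3$ the system $\mathcal E_N\otimes_{\min}\mathcal E_N=\mathcal E_N\otimes_c\mathcal E_N$ does not have this property: $u_1$ is positive in its minimal product with $\mathcal R_N$ by the proof of (1), and not in its commuting product by (2). This failure of ``min $=c$'' to pass to tensor products is what breaks associativity.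
\end{remark}

\section{C*-algebra factors: proof of Theorem~\ref{thm:B}}\label{sec:B}

By \eqref{eq:incl}, to prove (a) we must show that the triple cones are contained in the cones of the iterated product. Let first $\mathcal S=\mathcal A$ be a unital C*-algebra, and let $\Phi:\mathcal A\otimes_c\mathcal T\to B(H)$ and $\theta:\mathcal R\to B(H)$ be ucp with commuting ranges. We shall write $\Phi\cdot\theta$ as a compression of a commuting triple. The point is to avoid the extension step: we dilate only the restriction of $\Phi$ to the algebra $\mathcal A$, and then lift $\theta$ and $\mathcal T$ to the dilation space using values of $\Phi$ itself.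

The map $\Gamma(a)=\Phi(a\otimes1)$ is ucp on $\mathcal A$ by Lemma~\ref{lem:prod}. Let $(K,\pi,V)$ be its minimal dilation and $\sigma:\Gamma(\mathcal A)'\to\pi(\mathcal A)'$ the map of Lemma~\ref{lem:lift}. Since $\theta(\mathcal R)\subset\Gamma(\mathcal A)'$, the map $\sigma\circ\theta$ is ucp and commutes with $\pi$.

\emph{Lifting $\mathcal T$.} We want a map $\varphi:\mathcal T\to B(K)$ with
\begin{equation}\label{eq:varphi}
\langle\varphi(t)\pi(a)Vh,\pi(b)Vh'\rangle=\langle\Phi(b^*a\otimes t)h,h'\rangle .
\end{equation}
For $t\in\mathcal T$ let $\beta_t$ be the sesquilinear form on the algebraic tensor product $\mathcal A\otimes H$ with $\beta_t(a\otimes h,b\otimes h')$ equal to the right side, and let $J:\mathcal A\otimes H\to K$ be the linear map $a\otimes h\mapsto\pi(a)Vh$, which has dense range. Then $\beta_1(\zeta,\zeta)=\|J\zeta\|^2$. Let $t\ge0$ and $\zeta=\sum_ia_i\otimes h_i$. The matrix with entry $a_j^*a_i$ in place $(j,i)$ is positive, so by Lemma~\ref{lem:prod} its tensor products with $t$ and with $\|t\|1-t$ are positive over $\mathcal A\otimes_c\mathcal T$.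 Applying $\Phi$ gives $0\le\beta_t(\zeta,\zeta)\le\|t\|\|J\zeta\|^2$, and the Cauchy--Schwarz inequality for $\beta_t$ gives $|\beta_t(\zeta,\zeta')|\le\|t\|\|J\zeta\|\|J\zeta'\|$. So $\beta_t$ defines a bounded form on the range of $J$, hence an operator $\varphi(t)$ on $K$. Since $\beta_t$ is linear in $t$ and $\mathcal T$ is spanned by $\mathcal T^+$, the operator $\varphi(t)$ exists for all $t$, it is determined by \eqref{eq:varphi}, $\varphi$ is linear, and $\varphi(1)=1$.

The map $\varphi$ is cp. Let $(t_{\mu\nu})\in M_m(\mathcal T)^+$ and $\zeta_\mu=\sum_i\pi(a_i)Vh_{i\mu}$; one list $a_i$ serves all $\mu$ if we allow some $h_{i\mu}$ to be zero. Then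
\[
\sum_{\mu,\nu}\langle\varphi(t_{\mu\nu})\zeta_\nu,\zeta_\mu\rangle=\sum_{i,j,\mu,\nu}\langle\Phi(a_j^*a_i\otimes t_{\mu\nu})h_{i\nu},h_{j\mu}\rangle\ge0
\]
by Lemma~\ref{lem:prod}, and such vectors $(\zeta_\mu)$ are dense in $K^m$.

The map $\varphi$ commutes with $\pi$: for $a'\in\mathcal A$, both $\langle\varphi(t)\pi(a')\pi(a)Vh,\pi(b)Vh'\rangle$ and $\langle\varphi(t)\pi(a)Vh,\pi(a')^*\pi(b)Vh'\rangle$ equal $\langle\Phi(b^*a'a\otimes t)h,h'\rangle$. It commutes with $\sigma(d)$ for $d\in\theta(\mathcal R)$; here we use that $d$ commutes with the whole range of $\Phi$: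
\begin{align*}
\langle\varphi(t)\sigma(d)\pi(a)Vh,\pi(b)Vh'\rangle&=\langle\Phi(b^*a\otimes t)dh,h'\rangle=\langle\Phi(b^*a\otimes t)h,d^*h'\rangle\\
&=\langle\varphi(t)\pi(a)Vh,\sigma(d)^*\pi(b)Vh'\rangle .
\end{align*}

\emph{Conclusion for $\mathcal S=\mathcal A$.} The maps $\pi,\varphi,\sigma\circ\theta$ are ucp with pairwise commuting ranges. Formula \eqref{eq:varphi} with $b=1$ gives $V^*\pi(a)\varphi(t)V=\Phi(a\otimes t)$, and $\sigma(d)V=Vd$, so
\[
V^*\pi(a)\varphi(t)\sigma(\theta(r))V=\Phi(a\otimes t)\theta(r).
\]
Thus $(\Phi\cdot\theta)^{(n)}(u)$ is a compression of $(\pi\cdot\varphi\cdot\sigma\theta)^{(n)}(u)$, which is positive for $u\in C_n^3$. This proves (a) when $\mathcal S$ is a C*-algebra. The C*-structure was used exactly in forming the products $b^*a$ inside the domain of $\Phi$.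

\emph{The remaining cases of (a) and (b).} The flip $\mathcal S\otimes_c\mathcal T\to\mathcal T\otimes_c\mathcal S$ is a complete order isomorphism, so by functoriality it identifies $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ with $(\mathcal T\otimes_c\mathcal S)\otimes_c\mathcal R$, and it respects the triple cones. This gives (a) when $\mathcal T$ is a C*-algebra. The product $\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)$ is the flip of $(\mathcal T\otimes_c\mathcal R)\otimes_c\mathcal S$, so (b) is (a) for the triple $(\mathcal T,\mathcal R,\mathcal S)$.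

\emph{Part (c).} If $2\in P$, then $\mathcal T$ is a C*-algebra and both (a) and (b) apply. If $\{1,3\}\subset P$, then (a) applies through $\mathcal S$ and (b) through $\mathcal R$. In both cases the two iterated products carry the triple order and so coincide. Otherwise $P\subset\{3\}$ or $P\subset\{1\}$. If $P\subset\{3\}$, associativity fails for $(\mathcal E_3,\mathcal E_3,C^*_\rho(F_3))$ by Theorem~\ref{thm:A}. By symmetry and functoriality, the reversal $s\otimes t\otimes r\mapsto r\otimes t\otimes s$ carries $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ onto $\mathcal R\otimes_c(\mathcal T\otimes_c\mathcal S)$ and $\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)$ onto $(\mathcal R\otimes_c\mathcal T)\otimes_c\mathcal S$. So associativity also fails for $(C^*_\rho(F_3),\mathcal E_3,\mathcal E_3)$, which settles $P\subset\{1\}$. \qed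

\section{The extension criterion: proof of Theorem~\ref{thm:C}}\label{sec:C}

The implication (i)$\Rightarrow$(ii) is trivial.

\begin{proof}[Proof of (iii)$\Rightarrow$(i)]
By \eqref{eq:incl} it suffices to take $u\in C_n^3(\mathcal S,\mathcal T,\mathcal R)$ and ucp maps $\Phi:\mathcal W\to B(H)$, $\theta:\mathcal R\to B(H)$ with commuting ranges, and to show that $(\Phi\cdot\theta)^{(n)}(u)\ge0$. The range of $\Phi$ lies in the von Neumann algebra $M=\theta(\mathcal R)'$, so (iii) gives a ucp extension $\tilde\Phi:\mathcal B\to M$. This is the extension that keeps the commutation: $\theta(\mathcal R)\subset\tilde\Phi(\mathcal B)'$. Let $(K,\pi,V)$ be the minimal dilation of $\tilde\Phi$ and let $\sigma$ be as in Lemma~\ref{lem:lift}. The maps $\phi(s)=\pi(s\otimes1)$, $\psi(t)=\pi(1\otimes t)$ and $\sigma\circ\theta$ are ucp with pairwise commuting ranges, and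
\[
V^*\phi(s)\psi(t)\sigma(\theta(r))V=V^*\pi(s\otimes t)V\theta(r)=\Phi(s\otimes t)\theta(r).
\]
So $(\Phi\cdot\theta)^{(n)}(u)$ is a compression of a positive operator.
\end{proof}

For (ii)$\Rightarrow$(iii) we are given $\Phi:\mathcal W\to M\subset B(H)$. Arveson's theorem extends $\Phi$ into $B(H)$, with no control of the range. To force the range into $M=M''$ we extend instead the product of $\Phi$ with the identity map of $M'$; the extension then has $M'$ in its multiplicative domain. Hypothesis (ii) is what places the domain of this product map inside a C*-algebra that contains $\mathcal B$, by way of the following lemma.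

\begin{lemma}\label{lem:tripleC}
Let $A$ be a unital C*-algebra and $u\in M_n(\mathcal S\otimes\mathcal T\otimes A)$. Then $u\in C_n^3(\mathcal S,\mathcal T,A)$ if and only if $u\ge0$ in $M_n(\mathcal B\otimes_{\max}A)$.
\end{lemma}

\begin{proof}
A faithful unital representation of $\mathcal B\otimes_{\max}A$ restricts to a commuting triple of ucp maps on $\mathcal S,\mathcal T,A$ whose product is the inclusion. This proves ``only if''. Conversely, let $u\ge0$ in $M_n(\mathcal B\otimes_{\max}A)$ and let $(\phi,\psi,\theta)$ be a commuting triple on $H$. As in Lemma~\ref{lem:embed}, $\phi\cdot\psi$ extends to a $*$-homomorphism $\pi$ of $\mathcal B$. Its range is the C*-algebra generated by $\phi(\mathcal S)$ and $\psi(\mathcal T)$, so it lies in $\theta(A)'$. Let $(K,\tau,V)$ be the minimal dilation of $\theta$ and $\sigma:\theta(A)'\to\tau(A)'$ the map of Lemma~\ref{lem:lift}. The commuting $*$-homomorphisms $\sigma\circ\pi$ and $\tau$ induce a $*$-homomorphism $\Pi$ of $\mathcal B\otimes_{\max}A$, and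
\[
V^*\Pi(b\otimes a)V=V^*\tau(a)\sigma(\pi(b))V=\theta(a)\pi(b)=\pi(b)\theta(a).
\]
So $(\phi\cdot\psi\cdot\theta)^{(n)}(u)$ is a compression of $\Pi^{(n)}(u)\ge0$.
\end{proof}

\begin{proof}[Proof of (ii)$\Rightarrow$(iii)]
Let $\Phi:\mathcal W\to M\subset B(H)$ be ucp and put $A=M'$. By (ii) with $\mathcal R=A$ and Lemma~\ref{lem:tripleC}, the inclusion $\mathcal W\otimes_cA\subset\mathcal B\otimes_{\max}A$ is a complete order embedding. The maps $\Phi$ and $\mathrm{id}_A$ have commuting ranges, so $\Phi\cdot\mathrm{id}_A$ is ucp on $\mathcal W\otimes_cA$, and by Arveson's theorem it extends to a ucp map $\Gamma:\mathcal B\otimes_{\max}A\to B(H)$. Since $\Gamma(1\otimes a)=a$ for $a\in A$, each $x=1\otimes a$ satisfies $\Gamma(x^*x)=a^*a=\Gamma(x)^*\Gamma(x)$. The multiplicative domain property, applied to $1\otimes a$ and to $1\otimes a^*$, gives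
\[
\Gamma(b\otimes1)\,a=\Gamma(b\otimes a)=a\,\Gamma(b\otimes1)\qquad(b\in\mathcal B,\ a\in A).
\]
Hence $\Gamma(b\otimes1)\in A'=M''=M$. The map $b\mapsto\Gamma(b\otimes1)$ is ucp from $\mathcal B$ to $M$ and agrees with $\Phi$ on $\mathcal W$.
\end{proof}

\begin{remark}
For $\mathcal S=\mathcal T=\mathcal E_N$ with $N\ge3$, condition (iii) fails for an explicit map. View the map $\Phi$ of Proposition~\ref{prop:Phi} as a map into $M=\mathcal R_N'$, the commutant of the right regular representation. The element $u_1$ lies in the triple cone by Theorem~\ref{thm:A}(1) and \eqref{eq:incl}. If $\Phi$ had a ucp extension $\mathcal B\to M$, the proof of (iii)$\Rightarrow$(i), with $\theta$ the inclusion $\iota$ of $\mathcal R_N$, would give $(\Phi\cdot\iota)(u_1)\ge0$, whereas $\langle(\Phi\cdot\iota)(u_1)\delta_1,\delta_1\rangle=1-N/(2\sqrt{N-1})<0$.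
\end{remark}

\begin{thebibliography}{1}

\bibitem{Kavruk}
Ali S. Kavruk, \emph{The Weak Expectation Property and Riesz Interpolation}, arXiv:1201.5414 (2012).

\end{thebibliography}
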